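# Integral semilattice-ordered monoids as nuclear images inside lattice-ordered groups

## Nuclear images in negative cones of $\ell$-groups

**Theorem 1.** The nuclear images of sub-s$\ell$-monoids of negative cones of $\ell$-groups are, up to isomorphism, precisely the integral s$\ell$-monoids. The $\ell$-group can always be chosen to be a power of $\mathrm{Aut}(\mathbb R)$, and $\mathrm{Aut}(\mathbb R)$ itself if the s$\ell$-monoid is countable.

Here $\mathrm{Aut}(\mathbb R)$ is the group of increasing bijections of $\mathbb R$ under composition, ordered pointwise. In plain words: take any monoid with compatible binary joins whose unit is the top element. It may have idempotents, zero divisors and no cancellation at all. The theorem says that it can be obtained from a piece of a lattice-ordered group in two moves. First pick a subset of the elements below the unit, closed under product and join. Then apply a closure operator that rounds elements upwards and is compatible with multiplication. The group contains all the cancellation one could want, and the rounding destroys it.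

That these nuclear images are the integral s$\ell$-monoids is stated as a conjecture in Adam Přenosil, "From partially ordered monoids to partially ordered groups via free nuclear preimages", arXiv:2111.09820 (2021). Two neighbouring facts may be quoted for orientation. The nuclear images of subpomonoids of negative cones of (Abelian) partially ordered groups are precisely the (commutative) integral pomonoids. The nuclear images of integral cancellative s$\ell$-monoids are precisely the integral s$\ell$-monoids. Neither is used below.

We shall also prove three companions: a version without joins (Theorem 9), an embedding of free objects (Theorem 7), and the exact answer for Abelian $\ell$-groups (Theorem 10), which is different.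

## Semilattice-ordered monoids, nuclei, negative cones

**Definition (pomonoid, s$\ell$-monoid, integral).** A *pomonoid* is a monoid with a partial order such that $a\le b$ implies $ca\le cb$ and $ac\le bc$. An *s$\ell$-monoid* is a structure $\langle M,\cdot,1,\vee\rangle$ where $\langle M,\cdot,1\rangle$ is a monoid, $\langle M,\vee\rangle$ is a join-semilattice (ordered by $a\le b\iff a\vee b=b$), and
$$a(b\vee c)=ab\vee ac,\qquad (b\vee c)a=ba\vee ca .$$
A *sub-s$\ell$-monoid* is a subset containing $1$ and closed under $\cdot$ and $\vee$. A pomonoid or s$\ell$-monoid is *integral* if $a\le 1$ for all $a$.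

Every s$\ell$-monoid is a pomonoid: if $b\le c$, then $ab\vee ac=a(b\vee c)=ac$, so $ab\le ac$, and likewise on the other side. In an integral one, $ab\le a1=a$ and $ab\le b$.

*Example.* The chain $0<b<a<1$ with $aa=a$, $ab=b$, $ba=bb=0$ and $0$ absorbing is a noncommutative integral s$\ell$-monoid. For associativity on $\{a,b\}$: each of $aba$, $abb$, $baa$, $bab$, $bba$, $bbb$ is $0$ with either bracketing, $aab=b$ with either bracketing, and $aaa=a$. On a chain, distributivity over joins just means that multiplication is monotone. On $(0,b,a,1)$, left multiplication by $a$ gives $(0,b,a,a)$, right multiplication by $a$ gives $(0,0,a,a)$, left multiplication by $b$ gives $(0,0,0,b)$, and right multiplication by $b$ gives $(0,0,b,b)$. All four are monotone.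

*Example.* The free monoid $X^*$ with $s\le w$ iff $w$ arises from $s$ by deleting letters is an integral pomonoid. If $x\ne y$ are letters, then $xy$ and $yx$ have the common upper bounds $x,y,\varnothing$ and no least one, so there is no join operation.

**Definition (nucleus, nuclear image).** A *nucleus* on an s$\ell$-monoid $A$ is a closure operator $\gamma$ on $\langle A,\le\rangle$ (monotone, $a\le\gamma(a)$, $\gamma(\gamma(a))=\gamma(a)$) such that $\gamma(a)\gamma(b)\le\gamma(ab)$. Its *nuclear image* is
$$A_\gamma=\langle\gamma[A],\cdot_\gamma,\gamma(1),\vee_\gamma\rangle,\qquad a\cdot_\gamma b=\gamma(ab),\quad a\vee_\gamma b=\gamma(a\vee b).$$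

**Definition ($\ell$-group, negative cone).** An *$\ell$-group* is a group with a lattice order such that multiplication is order preserving on both sides. Its *negative cone* is $G^-=\{a\in G:a\le 1\}$.

In an $\ell$-group, $x\mapsto cx$ is an order automorphism with inverse $x\mapsto c^{-1}x$, so it preserves binary joins and meets; the same holds on the right. Hence $G^-$ is an integral s$\ell$-monoid (it is closed under products, since $a,b\le 1$ gives $ab\le b\le 1$). The negative cone of $\mathbb Z$, written additively, is the chain $0>-1>-2>\cdots$ with $\vee=\max$.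

*Example.* On $\mathbb Z^-$ put $\gamma(k)=\max(k,-2)$. This is a closure operator. If $a,b\ge-2$, then $\gamma(a)+\gamma(b)=a+b\le\gamma(a+b)$. If, say, $a<-2$, then $\gamma(a)+\gamma(b)\le-2\le\gamma(a+b)$. The nuclear image is the three-element chain $0>-1>-2$ with truncated addition. It is not cancellative: $(-2)+_\gamma(-1)=(-2)+_\gamma 0$.

**Lemma 2.** Let $\gamma$ be a nucleus on an s$\ell$-monoid $A$. Then $\gamma:A\to A_\gamma$ is a surjective homomorphism, so $A_\gamma$ is an s$\ell$-monoid that satisfies every equation true in $A$. The order of $A_\gamma$ is the restriction of the order of $A$. If $A$ is integral, then so is $A_\gamma$, and $\gamma(1)=1$.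

*Proof.* From $ab\le\gamma(a)\gamma(b)\le\gamma(ab)$, applying $\gamma$ gives $\gamma(ab)\le\gamma(\gamma(a)\gamma(b))\le\gamma(ab)$, so $\gamma(ab)=\gamma(a)\cdot_\gamma\gamma(b)$. From $a\vee b\le\gamma(a)\vee\gamma(b)\le\gamma(a\vee b)$ we get in the same way $\gamma(a\vee b)=\gamma(a)\vee_\gamma\gamma(b)$. So $\gamma$ is a homomorphism onto $A_\gamma$. Equations pass to homomorphic images, and the axioms of s$\ell$-monoids are equations. For the order, let $a,b\in\gamma[A]$. If $a\le b$, then $a\vee_\gamma b=\gamma(b)=b$. If $\gamma(a\vee b)=b$, then $a\le a\vee b\le b$. Finally, if $1$ is the greatest element of $A$, then $1\le\gamma(1)\le1$, and $1$ is the greatest element of $\gamma[A]$. $\square$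

This already gives one half of Theorem 1: a sub-s$\ell$-monoid of $G^-$ is integral, hence so are all its nuclear images. The work is the converse: start from an arbitrary integral $M$ and build $G$, $A$ and $\gamma$.

**The $\ell$-group $\mathrm{Aut}(\mathbb R)$.** If $f\le g$ pointwise, then $f\circ k\le g\circ k$, and $k\circ f\le k\circ g$ because $k$ is increasing. The pointwise minimum and maximum of two increasing bijections are increasing bijections. So $\mathrm{Aut}(\mathbb R)$ is an $\ell$-group under the pointwise order. We shall use the *dual* order
$$f\sqsubseteq g\iff f(q)\ge g(q)\text{ for all }q\in\mathbb R .$$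
With it, $\mathrm{Aut}(\mathbb R)$ is again an $\ell$-group. **Joins are pointwise minima**, and the negative cone is $\{f:f(q)\ge q\text{ for all }q\}$. The choice is harmless: sending $f$ to the map $q\mapsto-f(-q)$ is a group automorphism that reverses the pointwise order, so the two $\ell$-groups are isomorphic.

## Weights in $\mathbb Z$ and the obstruction $xy\le x^2\vee y^2$

Take the simplest $M$: the chain $0<1$ with $0\cdot0=0$. On $\mathbb Z^-$ let $\gamma(0)=0$ and $\gamma(k)=-1$ for $k<0$. If one of $a,b$ is negative, then so is $a+b$, and $\gamma(a)+\gamma(b)\le-1=\gamma(a+b)$; the case $a=b=0$ is trivial. So $\gamma$ is a nucleus. Its image is $\{0,-1\}$ with $(-1)\cdot_\gamma(-1)=\gamma(-2)=-1$, which is our chain. The three-element chain was realised in the same way.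

This suggests a plan, at least for commutative $M$: give each element a nonnegative integer weight and use a power of $\mathbb Z$. We must then separate: whenever a product $s$ of elements of $M$ is not below $t$, some weighting should make $s$ lighter than every product that lies below $t$ (lighter means higher in $\mathbb Z^-$).

Here is the exact point where this stops. Suppose that $xy\not\le t$ but $x^2\le t$ and $y^2\le t$. We would need weights with $h_x+h_y<2h_x$ and $h_x+h_y<2h_y$. Adding the two gives $2h_x+2h_y<2h_x+2h_y$. This can really occur, and no other Abelian $\ell$-group helps.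

**Lemma 3.** In any $\ell$-group, if $N\ge1$ and $u^N\ge1$, then $u\ge1$.

This is standard; see e.g. M. R. Darnel, *Theory of Lattice-Ordered Groups*, 1995. Here is a short proof.

*Proof.* Let $d=u\wedge1$. Multiplication distributes over meets and powers of $u$ commute, so $d^N=1\wedge u\wedge\dots\wedge u^N$. Since $u^N\ge1$, the last term may be dropped, and $d^N=1\wedge u\wedge\dots\wedge u^{N-1}=d^{N-1}$ (for $N=1$ both sides are $1$). Cancelling, $d=1$, i.e. $u\ge1$. $\square$

In an Abelian $\ell$-group let $v=x^2\vee y^2$. Then $(xy)^2=x^2y^2\le v^2$, so $(v(xy)^{-1})^2\ge1$, and Lemma 3 gives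
$$xy\le x^2\vee y^2. \tag{1}$$
This is an equation in $\cdot$ and $\vee$ (it says $xy\vee x^2\vee y^2=x^2\vee y^2$). So it holds in every sub-s$\ell$-monoid of an Abelian negative cone, and by Lemma 2 in every nuclear image.

*Example.* Let $M$ be the set of nonempty upsets of $\mathbb N^2$, with Minkowski sum as multiplication and union as join. If $U,V$ are upsets and $z\ge u+v$ with $u\in U$, $v\in V$, then $z=u+(z-u)$ with $z-u\ge v$, so $z-u\in V$; hence $U+V$ is an upset. The unit is $\mathbb N^2$, which is the greatest element, and Minkowski sum distributes over unions. So $M$ is a commutative integral s$\ell$-monoid. For $x={\uparrow}(1,0)$ and $y={\uparrow}(0,1)$,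
$$xy={\uparrow}(1,1)\not\subseteq{\uparrow}(2,0)\cup{\uparrow}(0,2)=x^2\vee y^2 .$$
So (1) fails in $M$, and $M$ is not a nuclear image of a sub-s$\ell$-monoid of the negative cone of any Abelian $\ell$-group.

Even for commutative $M$ we therefore need a noncommutative group. It must tell the word $xy$ apart from $xx$ and $yy$ *simultaneously*. Order of letters is what we have to exploit.

## Lax families: what has to be constructed

We first translate "M is a nuclear image" into a list of conditions on a map from $M$ to an $\ell$-group.

**Notation.** $M^*$ is the free monoid on the set $M$, with empty word $\varnothing$. We write words with descending indices, $s=a_n\cdots a_1$, because later the rightmost letter acts first. For $s\in M^*$, $\pi(s)\in M$ is the product of its letters in $M$, with $\pi(\varnothing)=1$. For a map $g:M\to G$, $m\mapsto g_m$, into a monoid, put $s[g]=g_{a_n}\cdots g_{a_1}$ and $\varnothing[g]=1$. So $s[g]$ multiplies in $G$ and $\pi(s)$ multiplies in $M$.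

One cannot hope for a homomorphism $g$: if $m^2=m$ in $M$, then $g_m^2=g_m$ forces $g_m=1$. We ask only for an inequality.

**Lemma 4.** Let $M$ be an integral s$\ell$-monoid, $G$ an $\ell$-group, and $g:M\to G$ a map with

* (L1) $g_1=1$;
* (L2) $a\le b\Rightarrow g_a\le g_b$;
* (L3) $g_ag_b\le g_{ab}$;
* (L4) for all $s\in M^*$, $t\in M$: $s[g]\le g_t\Rightarrow\pi(s)\le t$.

Let $A$ be the sub-s$\ell$-monoid of $G^-$ generated by $\{g_m:m\in M\}$. Then $M$ is isomorphic to a nuclear image of $A$.

*Remark.* The conditions are also what one should expect. If $M=A_\gamma$ for some nucleus on a sub-s$\ell$-monoid $A$ of $G^-$, then the inclusion $g_m=m$ satisfies them. Indeed (L1) is $\gamma(1)=1$, (L2) is Lemma 2, and (L3) is $ab\le\gamma(ab)$. For (L4), a product in $A_\gamma$ is $\gamma$ of the product in $A$, so $s[g]\le t$ gives $\pi(s)=\gamma(s[g])\le\gamma(t)=t$.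

*Proof of Lemma 4.* By (L1) and (L2), $g_m\le g_1=1$, so $g_m\in G^-$. By distributivity, $A$ is the set of finite nonempty joins of elements $s[g]$, $s\in M^*$.

**Step 1: define a map $\eta:A\to M$ that evaluates in $M$.** Put
$$\eta\Big(\bigvee_is_i[g]\Big)=\bigvee_i\pi(s_i).$$
We show that this is well defined and monotone, and record an inequality on the way. Suppose $\bigvee_is_i[g]\le\bigvee_jt_j[g]$ and let $t=\bigvee_j\pi(t_j)$. Iterating (L3), and using (L1) for the empty word, $t_j[g]\le g_{\pi(t_j)}$. By (L2), $g_{\pi(t_j)}\le g_t$. So
$$\bigvee_jt_j[g]\le g_t. \tag{2}$$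
Hence $s_i[g]\le g_t$ for each $i$, and (L4) gives $\pi(s_i)\le t$. Therefore $\bigvee_i\pi(s_i)\le\bigvee_j\pi(t_j)$. If two joins are equal in $A$, applying this in both directions shows that the two values agree.

**Step 2: $\eta$ is a homomorphism, with $\eta(g_m)=m$ and $a\le g_{\eta(a)}$.** Joins and $1=\varnothing[g]$ are preserved by definition. For products, $\big(\bigvee_is_i[g]\big)\big(\bigvee_jt_j[g]\big)=\bigvee_{i,j}(s_it_j)[g]$ is mapped to $\bigvee_{i,j}\pi(s_i)\pi(t_j)=\big(\bigvee_i\pi(s_i)\big)\big(\bigvee_j\pi(t_j)\big)$, by distributivity in $A$ and in $M$. Since $g_m=m[g]$ for the one-letter word $m$, $\eta(g_m)=m$. And (2) says $a\le g_{\eta(a)}$ for every $a\in A$.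

**Step 3: define the nucleus.** Put $\gamma(a)=g_{\eta(a)}\in A$. It is monotone because $\eta$ and $g$ are, $a\le\gamma(a)$ by Step 2, and $\gamma(\gamma(a))=g_{\eta(g_{\eta(a)})}=g_{\eta(a)}=\gamma(a)$. Finally, by (L3),
$$\gamma(a)\gamma(b)=g_{\eta(a)}g_{\eta(b)}\le g_{\eta(a)\eta(b)}=g_{\eta(ab)}=\gamma(ab).$$

**Step 4: identify $A_\gamma$ with $M$.** The image of $\gamma$ is $\{g_m:m\in M\}$, since $\gamma(g_m)=g_m$. The map $m\mapsto g_m$ is injective because $\eta(g_m)=m$. It is an isomorphism $M\to A_\gamma$:
$$g_m\cdot_\gamma g_n=g_{\eta(g_mg_n)}=g_{mn},\qquad g_m\vee_\gamma g_n=g_{\eta(g_m\vee g_n)}=g_{m\vee n},\qquad \gamma(1)=g_1 .\ \square$$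

## Homeomorphisms that detect scattered subwords

Condition (L4) asks for separation. Which inequalities between words are forced in *every* integral pomonoid? A word $w$ is a *scattered subword* of $s$ if it arises from $s$ by deleting letters.

**Lemma 5.** In an integral pomonoid, if $w$ is a scattered subword of $s$, then $\pi(s)\le\pi(w)$.

*Proof.* Deleting one letter $x$ does not decrease the product: $uxv\le u1v=uv$. Iterate. $\square$

So we want maps that detect exactly whether $w$ is a scattered subword of a *fixed* word $s=a_n\cdots a_1$. There is a greedy way to check this. Read $w$ from the right, keep a pointer at a position in $\{0,\dots,n\}$ starting at $0$, and for each letter $x$ move the pointer to the next position $j$ with $a_j=x$. If there is none, the pointer falls off to $n+1$. For instance let $s=xy$, so $a_1=y$, $a_2=x$: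

* $w=xy$: letter $y$ moves $0\to1$, letter $x$ moves $1\to2$. The pointer ends at $2=n$.
* $w=xx$: $0\to2$, then off to $3$.
* $w=yy$: $0\to1$, then off to $3$.
* $w=yx$: letter $x$ moves $0\to2$, then letter $y$ goes off to $3$.

The words $xx$ and $yy$ both end further out than $xy$. This is the separation that (1) forbids in Abelian groups.

The pointer moves are nondecreasing maps of integers, but they are not injective (above, $x$ sends both $0$ and $1$ to $2$), so they do not live in a group. The cure is to thicken each integer $i$ to an interval $J_i=[i,i+\frac12]$. There is room for an *injective* map of $\mathbb R$ to squeeze $J_0$ and $J_1$ side by side into $J_2$.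

**Lemma 6.** Let $X$ be a set and $s=a_n\cdots a_1\in X^*$ $(n\ge0)$. There are $h_x\in\mathrm{Aut}(\mathbb R)$ $(x\in X)$ such that, writing $h_w=h_{b_k}\circ\dots\circ h_{b_1}$ for $w=b_k\cdots b_1$ and $h_\varnothing=\mathrm{id}$:

* (a) the set $\{h_x:x\in X\}$ is finite;
* (b) $h_x(y)\ge y+\frac12$ for all $x\in X$, $y\in\mathbb R$;
* (c) $h_s(0)\le n+\frac12$, and $h_w(0)\ge n+1$ for every $w\in X^*$ that is not a scattered subword of $s$.

*Proof.* **Step 1: define the pointer moves on all of $\mathbb Z$.** For $x\in X$ let
$$e_x(i)=\begin{cases}\min\big(\{j:i<j\le n,\ a_j=x\}\cup\{n+1\}\big)&\text{if }0\le i<n,\\ i+1&\text{otherwise.}\end{cases}$$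
Then $e_x(i)\ge i+1$ always. The map $e_x$ is nondecreasing: on $\{0,\dots,n-1\}$ the sets shrink as $i$ grows, and the values lie in $[1,n+1]$; for $i<0$ the values are $i+1\le0$; for $i\ge n$ they are $i+1\ge n+1$. It is unbounded in both directions.

**Step 2: thicken to homeomorphisms.** Fix a strictly increasing $\theta:\mathbb R\to(0,\frac12)$. For $y\in\frac12\mathbb Z$ put
$$h_x(y)=e_x(\lfloor y\rfloor)+\theta(y).$$
As $e_x$ is nondecreasing and $\theta$ strictly increasing, this is strictly increasing on $\frac12\mathbb Z$; it is unbounded in both directions. Extend it linearly between consecutive points of $\frac12\mathbb Z$. The result is continuous, strictly increasing and unbounded in both directions, so $h_x\in\mathrm{Aut}(\mathbb R)$.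

**Step 3: properties (a) and (b).** The map $e_x$, hence $h_x$, depends only on the set $\{j:a_j=x\}\subseteq\{1,\dots,n\}$, so there are finitely many; all letters not occurring in $s$ get the *same* homeomorphism. For (b), if $y\in\{i,i+\frac12\}$ with $i\in\mathbb Z$, then $h_x(y)\ge e_x(i)\ge i+1\ge y+\frac12$. Between such points $h_x$ is linear and so is $y+\frac12$, so the inequality persists.

**Step 4: $h_x$ follows the pointer.** On $J_i$ the map $h_x$ takes values between $e_x(i)+\theta(i)$ and $e_x(i)+\theta(i+\frac12)$. So $h_x[J_i]\subseteq J_{e_x(i)}$. Since $0\in J_0$, for $w=b_k\cdots b_1$ we get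
$$h_w(0)\in J_{j_k},\qquad\text{where } j_0=0,\quad j_r=e_{b_r}(j_{r-1}). \tag{3}$$

**Step 5: property (c).** For $w=s$ we have $e_{a_i}(i-1)=i$ for $1\le i\le n$, so $j_n=n$ and $h_s(0)\in J_n$, whence $h_s(0)\le n+\frac12$. Now let $w=b_k\cdots b_1$ be arbitrary and suppose $j_k\le n$. Then $0=j_0<j_1<\dots<j_k\le n$. For each $r\ge1$ we have $0\le j_{r-1}<n$ and $e_{b_r}(j_{r-1})=j_r\le n$, so $a_{j_r}=b_r$ by definition of $e_{b_r}$. Thus $w=a_{j_k}\cdots a_{j_1}$ is a scattered subword of $s$. Consequently, if $w$ is not a scattered subword of $s$, then $j_k\ge n+1$, and (3) gives $h_w(0)\ge n+1$. $\square$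

Note that the bound $n+1$ in (c) is the same for all $w$, however many there are. This uniform gap will matter.

## Free integral s$\ell$-monoids

The *free integral s$\ell$-monoid over $X$* is an integral s$\ell$-monoid $F$ with a map $X\to F$ such that every map from $X$ to an integral s$\ell$-monoid extends uniquely to a homomorphism from $F$. For $X=\{x\}$ it is $1>x>x^2>\cdots$, a copy of $\mathbb Z^-$: given $m\in M$, the map $x^k\mapsto m^k$ preserves joins because $m^j\le m^i$ for $j\ge i$.

**Theorem 7.** Every free integral s$\ell$-monoid embeds into the negative cone of an $\ell$-group. Hence negative cones of $\ell$-groups satisfy no more $\{\cdot,1,\vee\}$-equations than all integral s$\ell$-monoids do.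

*Proof.* **Step 1: put all the detectors side by side.** For each $s\in X^*$ let $h_x^{(s)}$ be as in Lemma 6, and let $h_x=(h_x^{(s)})_s\in G=\mathrm{Aut}(\mathbb R)^{X^*}$, ordered coordinatewise by $\sqsubseteq$. By (b), $h_x\in G^-$. Write $h_w$ for the corresponding products and let $F$ be the sub-s$\ell$-monoid of $G^-$ generated by the $h_x$. It consists of the finite nonempty joins of elements $h_w$.

**Step 2: only forced inequalities hold.** Suppose $h_s\sqsubseteq\bigvee_jh_{t_j}$ (a finite nonempty join), with $n=|s|$. Joins are pointwise minima, so in coordinate $s$ at the point $0$ this says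
$$\min_jh_{t_j}^{(s)}(0)\le h_s^{(s)}(0)\le n+\tfrac12 .$$
By (c), some $t_j$ is a scattered subword of $s$. By Lemma 5, $s\le\bigvee_jt_j$ then holds in every integral s$\ell$-monoid under every assignment of the letters.

**Step 3: freeness.** Let $x\mapsto m_x$ be a map into an integral s$\ell$-monoid $M$, and let $\pi(w)$ be the value of the word $w$ under it. If $\bigvee_ih_{s_i}\sqsubseteq\bigvee_jh_{t_j}$, then Step 2, applied to each $s_i$, gives $\bigvee_i\pi(s_i)\le\bigvee_j\pi(t_j)$. So $\bigvee_ih_{s_i}\mapsto\bigvee_i\pi(s_i)$ is well defined on $F$. By distributivity it is a homomorphism, and it is the only one with $h_x\mapsto m_x$. So $F$ is free over $x\mapsto h_x$.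

**Step 4: equations.** An equation in $\cdot,1,\vee$ that holds in all negative cones of $\ell$-groups holds in the subalgebra $F$, for every $X$. Evaluated at the free generators it transfers, along the homomorphisms of Step 3, to every integral s$\ell$-monoid under every assignment. $\square$

## From free objects to arbitrary $M$: finite joins and their limit

Every integral $M$ is a homomorphic image of a free one. But a *nuclear* image is more: by Step 3 of Lemma 4 we need, for each $m$, a largest element among those mapped below $m$. Let us see how far this goes with finite joins.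

**The finitely generated case.** Let $M$ be generated by a finite set $X\subseteq M$. Recall Higman's lemma: over a finite alphabet, every set $W$ of words has only finitely many minimal elements for the scattered-subword relation, and every word of $W$ has one of them as a scattered subword. Let $F$ be as in the proof of Theorem 7, $\eta:F\to M$ the homomorphism with $h_x\mapsto x$, $W_m=\{w\in X^*:\pi(w)\le m\}$ and $T_m$ the finite set of minimal words of $W_m$. Since $m$ is a finite join of products of generators, $W_m\neq\varnothing$. Put $g_m=\bigvee_{w\in T_m}h_w$. This join dominates $h_w$ for every $w\in W_m$, since each coordinate of each $h_x$ is $\ge\mathrm{id}$ pointwise and deleting letters therefore moves $h_w$ up in $\sqsubseteq$. Also $\eta(g_m)=m$: it is $\le m$ by definition, and it is $\ge m$ because $m=\bigvee_i\pi(w_i)$ for some $w_i\in W_m$, each having a scattered subword in $T_m$. Now (L1) holds since $T_1=\{\varnothing\}$; (L2) since $W_a\subseteq W_b$ for $a\le b$; (L3) since $W_aW_b\subseteq W_{ab}$; and (L4) by applying $\eta$ to $s[g]\sqsubseteq g_t$. So Lemma 4 realises $M$.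

**Where it stops.** Let $M=\{0\}\cup\{a_i:i\in\mathbb N\}\cup\{c,1\}$ with $0<a_i<c<1$, the $a_i$ pairwise incomparable, $a_i\vee a_j=c$ for $i\ne j$, and all products of two elements other than $1$ equal to $0$. Associativity is clear. For distributivity of $u(v\vee v')$ with $u\neq 1$: a join is $1$ only if one of the joinands is $1$, say $v=1$, and then both sides equal $u$; otherwise both sides are $0$. The case $u=1$ is trivial, and the other side is symmetric. So $M$ is an integral s$\ell$-monoid. Let $X=M\setminus\{1\}$. In the free integral s$\ell$-monoid over $X$, an element mapped to $0$ and lying above all words $a_ia_i$ would be a finite join of words $t_j$ with $\pi(t_j)=0$. For each $i$ some $t_j$ would be a scattered subword of $a_ia_i$, by Step 2 of Theorem 7. The candidates are $\varnothing,a_i,a_ia_i$, and only $a_ia_i$ has product $0$. So infinitely many $t_j$ would be needed. There is no largest element over $0$, and hence no nucleus with this map.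

**Infinite joins.** We therefore want to set
$$g_m=\bigvee\{h_w:\pi(w)\le m\},$$
an infinite join taken in the ambient $\ell$-group: an infinite pointwise infimum of homeomorphisms. Two things can go wrong.

First, the infimum may not be a homeomorphism. For $k\ge1$ let $f_k(q)=q+1$ for $q\le0$, $f_k(q)=1+q/k$ for $0\le q\le1$, and $f_k(q)=q+1/k$ for $q\ge1$. Each $f_k$ is an increasing bijection with $f_k(q)\ge q$, yet $\inf_kf_k$ is constant, equal to $1$, on $[0,1]$.

Second, an infinite join might swallow a word $s$ that no single joinand swallows.

Lemma 6 prevents both. For fixed $s$ there are only finitely many different $h_x$ even if $X$ is infinite, and by (b) long words are locally irrelevant; so the infimum is locally a minimum of finitely many functions. And the gap between $n+\frac12$ and $n+1$ does not depend on $w$, so it survives the infimum.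

**Lemma 8.** Let $M$ be an integral pomonoid and $s\in M^*$. There is a map $g:M\to\mathrm{Aut}(\mathbb R)$, $m\mapsto g_m$, such that

* (i) $g_1=\mathrm{id}$;
* (ii) $a\le b\Rightarrow g_a\sqsubseteq g_b$ (in particular $g_a\sqsubseteq\mathrm{id}$);
* (iii) $g_a\circ g_b\sqsubseteq g_{ab}$;
* (iv) $s[g]\not\sqsubseteq g_t$ for every $t\in M$ with $\pi(s)\not\le t$.

*Proof.* **Step 1: set up the family.** Put $X=M\setminus\{1\}$. Given (i), deleting letters $1$ from $s$ changes neither $\pi(s)$ nor $s[g]$, so we may assume $s=a_n\cdots a_1\in X^*$. Take $h_x$ $(x\in X)$ from Lemma 6 for this $s$. For $m\in M$ let $W_m=\{w\in X^*:\pi(w)\le m\}$. Put $g_1=\mathrm{id}$, and for $m\ne1$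
$$g_m(q)=\inf\{h_w(q):w\in W_m\}.$$

**Step 2: $g_m\in\mathrm{Aut}(\mathbb R)$, and the infimum is attained at every point.** Let $m\ne1$. The one-letter word $m$ lies in $W_m$, and $\varnothing\notin W_m$ because $1\le m$ would give $m=1$. Fix $N>0$ and let $B=h_m(N)$. Let $q\in[-N,N]$ and let $w$ be a word of length $|w|>2(B+N)$. Applying Lemma 6(b) once for each letter,
$$h_w(q)\ge q+\tfrac{|w|}2>-N+(B+N)=B=h_m(N)\ge h_m(q).$$
So on $[-N,N]$ the infimum may be taken over the words of $W_m$ of length at most $2(B+N)$ together with the word $m$. By Lemma 6(a), words of bounded length give only finitely many distinct functions. Hence on $[-N,N]$ the function $g_m$ is a minimum of finitely many continuous strictly increasing functions. It is therefore continuous and strictly increasing there, and the infimum is attained. As $N$ was arbitrary, this holds on $\mathbb R$. All words in $W_m$ are nonempty, so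
$$q+\tfrac12\le g_m(q)\le h_m(q). \tag{4}$$
The left inequality makes $g_m$ unbounded above, the right one unbounded below. So $g_m\in\mathrm{Aut}(\mathbb R)$.

**Step 3: (i)–(iii).** (i) holds by definition. For (ii), if $b=1$, then $g_a\ge\mathrm{id}$ pointwise by (4) or by $g_1=\mathrm{id}$, i.e. $g_a\sqsubseteq g_1$. If $b\ne1$ and $a\le b$, then $a\ne1$ and $W_a\subseteq W_b$, so $g_a\ge g_b$ pointwise. For (iii), the cases $a=1$ and $b=1$ are trivial. Otherwise $ab\le a<1$, so $ab\ne1$. Given $q$, use that infima are attained: choose $v\in W_b$ with $g_b(q)=h_v(q)$, and then $w\in W_a$ with $g_a(h_v(q))=h_w(h_v(q))$. Since $\pi(wv)=\pi(w)\pi(v)\le ab$, we have $wv\in W_{ab}$, and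
$$g_a(g_b(q))=h_w(h_v(q))=h_{wv}(q)\ge g_{ab}(q).$$

**Step 4: separation.** Let $\pi(s)\not\le t$; then $t\ne1$. By (4), $g_{a_i}\le h_{a_i}$ pointwise, and all these maps are increasing, so $s[g](0)\le h_s(0)\le n+\frac12$. On the other hand $g_t(0)=h_w(0)$ for some $w\in W_t$. If $w$ were a scattered subword of $s$, then Lemma 5 would give $\pi(s)\le\pi(w)\le t$, a contradiction. So Lemma 6(c) gives $g_t(0)=h_w(0)\ge n+1>s[g](0)$. Hence $s[g]\not\sqsubseteq g_t$. $\square$

*Example.* Return to the monoid with the infinitely many $a_i$, and take $s=a_1$, so $n=1$. There are only two homeomorphisms: $h=h_{a_1}$, whose pointer map sends $0\mapsto1$, and $k=h_x$ for all other $x$, whose pointer map sends $0\mapsto2$; both send every other $i$ to $i+1$. In particular $h\le k$ pointwise. $W_0$ consists of all words of length at least $2$ and the one-letter word $0$. A word containing a letter other than $a_1$ gives a function $\ge k$, and $a_1^j$ with $j\ge2$ gives a function $\ge h\circ h$. So $g_0=\min(k,h\circ h)$: the infinitely many minimal words of $W_0$ have collapsed to two functions. Since $W_{a_1}=W_0\cup\{a_1\}$, $g_{a_1}=\min(h,g_0)=h$.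 At $0$ we see $g_{a_1}(0)=h(0)\le\frac32$, while $k(0)$ and $h(h(0))$ both lie in $J_2$, so $g_0(0)\ge2$. The pair $(a_1,0)$ is separated.

## Assembling the proof of Theorem 1

**Step 1: nuclear images are integral.** A sub-s$\ell$-monoid $A$ of $G^-$ has $1$ as its greatest element. By Lemma 2, every nuclear image of $A$ is an integral s$\ell$-monoid.

**Step 2: every integral $M$ occurs, with $G$ a power of $\mathrm{Aut}(\mathbb R)$.** Let $M$ be an integral s$\ell$-monoid. For each $s\in M^*$ let $g^{(s)}$ be the map from Lemma 8. Put $G=\mathrm{Aut}(\mathbb R)^{M^*}$, ordered coordinatewise by $\sqsubseteq$, and $g_m=(g_m^{(s)})_{s\in M^*}$. Conditions (L1)–(L3) of Lemma 4 hold in each coordinate by (i)–(iii). For (L4), suppose $\pi(s)\not\le t$. Then in coordinate $s$ already $s[g^{(s)}]\not\sqsubseteq g_t^{(s)}$ by (iv), so $s[g]\not\sqsubseteq g_t$ in $G$. Lemma 4 applies, and $M$ is isomorphic to a nuclear image of a sub-s$\ell$-monoid $A$ of $G^-$. By the reflection $q\mapsto-q$, the order $\sqsubseteq$ may be replaced by the pointwise order if one prefers.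

**Step 3: countable $M$ need only $\mathrm{Aut}(\mathbb R)$.** If $M$ is countable, so is $M^*$; choose an injection $\iota:M^*\to\mathbb Z$ and increasing bijections $\varphi_k:\mathbb R\to(k,k+1)$. Send $f=(f_s)_s\in\mathrm{Aut}(\mathbb R)^{M^*}$ to the map that acts on $(k,k+1)$ as $\varphi_kf_s\varphi_k^{-1}$ when $k=\iota(s)$, and fixes all other points of $\mathbb R$. This is an increasing bijection of $\mathbb R$. The assignment is injective, preserves composition, and preserves pointwise $\min$ and $\max$ because the $\varphi_k$ are increasing. So it embeds $\mathrm{Aut}(\mathbb R)^{M^*}$ into $\mathrm{Aut}(\mathbb R)$ as an $\ell$-group, and carries $A$ and its nucleus to a sub-s$\ell$-monoid of the negative cone of $\mathrm{Aut}(\mathbb R)$ with an isomorphic nuclear image. This proves Theorem 1. $\blacksquare$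

In particular the commutative monoid of upsets of $\mathbb N^2$ is a nuclear image of a sub-s$\ell$-monoid of the negative cone of an $\ell$-group, which is necessarily non-Abelian.

## Pomonoids

For a pomonoid $P$, nuclei are defined by the same conditions, and $P_\gamma=\langle\gamma[P],\cdot_\gamma,\gamma(1),\le\rangle$. A subpomonoid is a submonoid with the restricted order.

**Theorem 9.** The nuclear images of subpomonoids of negative cones of $\ell$-groups are precisely the integral pomonoids.

*Proof.* **Step 1: nuclear images are integral pomonoids.** Let $\gamma$ be a nucleus on an integral pomonoid $P$. As in Lemma 2, $\gamma(\gamma(a)\gamma(b))=\gamma(ab)$, so $P_\gamma$ is a monoid, being an image of $P$. If $a\le b$ in $\gamma[P]$, then $\gamma(ca)\le\gamma(cb)$, and likewise on the right. Finally $1\le\gamma(1)\le1$, and $1$ is the greatest element.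

**Step 2: the converse, repeating Lemma 4 without joins.** Let $M$ be an integral pomonoid. Lemma 8 is about pomonoids, so Step 2 of the previous proof gives $g:M\to G=\mathrm{Aut}(\mathbb R)^{M^*}$ satisfying (L1)–(L4). Write $\le$ for the order of $G$ and let $A=\{s[g]:s\in M^*\}$, a submonoid of $G^-$ with the restricted order. If $s[g]\le t[g]$, then $s[g]\le g_{\pi(t)}$ by (L3) and (L1), so $\pi(s)\le\pi(t)$ by (L4). So $\eta(s[g])=\pi(s)$ is well defined and monotone. It is a homomorphism because $s[g]t[g]=(st)[g]$ and $\pi(st)=\pi(s)\pi(t)$. Moreover $\eta(g_m)=m$ and $s[g]\le g_{\pi(s)}$. Put $\gamma(a)=g_{\eta(a)}$. It is monotone, $a\le\gamma(a)$, $\gamma(\gamma(a))=\gamma(a)$, and $\gamma(a)\gamma(b)\le g_{\eta(a)\eta(b)}=\gamma(ab)$. Its image is $\{g_m:m\in M\}$, and $g_m\cdot_\gamma g_n=g_{mn}$, $\gamma(1)=g_1$. By (L2) and by (L4) for one-letter words, $g_m\le g_n\iff m\le n$. So $m\mapsto g_m$ is an isomorphism $M\to A_\gamma$ of pomonoids. $\blacksquare$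

## The exact class for Abelian $\ell$-groups

The inequality (1) is one of a family: $s\le w_1\vee\dots\vee w_N$ whenever $w_1\cdots w_N=s^N$ in a free commutative monoid. These are all the obstructions.

**Theorem 10.** The nuclear images of sub-s$\ell$-monoids of negative cones of Abelian $\ell$-groups are, up to isomorphism, precisely the commutative integral s$\ell$-monoids satisfying $s\le w_1\vee\dots\vee w_N$ whenever $w_1\cdots w_N=s^N$ in the free commutative monoid. More precisely, for a commutative integral s$\ell$-monoid $M$ the following are equivalent: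

* (i) $M$ is isomorphic to a nuclear image of a sub-s$\ell$-monoid of the negative cone of an Abelian $\ell$-group;
* (ii) $M\models s\le w_1\vee\dots\vee w_N$ whenever $N\ge1$ and $s,w_1,\dots,w_N$ are elements of a free commutative monoid (on a set of variables) with $w_1\cdots w_N=s^N$;
* (iii) $M$ is isomorphic to a nuclear image of a sub-s$\ell$-monoid of $(\mathbb Z^-)^I$ for some set $I$.

The first sentence follows from the equivalence, since nuclear images of sub-s$\ell$-monoids of Abelian negative cones are commutative and integral by Lemma 2. The upset monoid of $\mathbb N^2$ violates (ii) with $s=xy$, $w_1=x^2$, $w_2=y^2$, $N=2$. So the Abelian analogue of Theorem 1, with all commutative integral s$\ell$-monoids, is false.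

*Proof.* (iii)$\Rightarrow$(i) is trivial, as $(\mathbb Z^-)^I$ is the negative cone of $\mathbb Z^I$.

**(i)$\Rightarrow$(ii): extract $N$-th roots.** Evaluate $s$ and the $w_i$ in an Abelian $\ell$-group and let $v=\bigvee_iw_i$. Then $s^N=\prod_iw_i\le v^N$, so $(vs^{-1})^N\ge1$, and $vs^{-1}\ge1$ by Lemma 3. So (ii) holds in every sub-s$\ell$-monoid of the negative cone, and by Lemma 2 in its nuclear images.

**(ii)$\Rightarrow$(iii), Step 1: relax equality to divisibility.** We claim
$$w_1\cdots w_N\text{ divides }s^N\ \Longrightarrow\ M\models s\le w_1\vee\dots\vee w_N. \tag{5}$$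
If $w_1\cdots w_N\,r=s^N$, then (ii) and integrality give $s\le(w_1r)\vee w_2\vee\dots\vee w_N\le w_1\vee\dots\vee w_N$.

**Step 2: set up and state the separation claim.** Let $X=M\setminus\{1\}$ and let $X^\oplus$ be the free commutative monoid on $X$, written additively as finitely supported functions $X\to\mathbb N$. Let $\pi:X^\oplus\to M$ be the product map, and $W_m=\{w\in X^\oplus:\pi(w)\le m\}$. Fix $s\in X^\oplus$ and $t\in M$ with $\pi(s)\not\le t$; in particular $t\ne1$, so $0\notin W_t$.

*Claim.* There are positive integers $(h_x)_{x\in X}$ such that, with $h(w)=\sum_xw(x)h_x$, we have $h(w)>h(s)$ for all $w\in W_t$.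

**Step 3: prove the claim by linear duality.** Let $Y$ be the finite support of $s$. If $Y=\varnothing$, take all $h_x=1$: then $h(s)=0$, and $h(w)\ge1$ for $w\in W_t$ since $w\neq0$. Let $Y\ne\varnothing$, and let $D$ be the set of minimal elements of $W_t\cap\mathbb N^Y$. By Dickson's lemma $D$ is finite. Consider the finite homogeneous system
$$h_y>0\ (y\in Y),\qquad h\cdot(w-s)>0\ (w\in D)$$
in the unknown $h\in\mathbb Q^Y$. Gordan's theorem over $\mathbb Q$ says: for finitely many vectors $v_i$, either some $h$ has $h\cdot v_i>0$ for all $i$, or some nonnegative rationals $\lambda_i$, not all $0$, satisfy $\sum_i\lambda_iv_i=0$. Suppose our system has no solution. Then there are nonnegative rationals $\lambda_w,\mu_y$, not all $0$, with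
$$\sum_{w\in D}\lambda_w(w-s)+\sum_{y\in Y}\mu_ye_y=0,$$
where $e_y$ is the $y$-th unit vector. Not all $\lambda_w$ are $0$, since otherwise $\sum\mu_ye_y=0$ would force all $\mu_y=0$. Clearing denominators, we may take the $\lambda_w$ to be integers. With $N=\sum_w\lambda_w\ge1$ we get $\sum_w\lambda_ww\le Ns$ coordinatewise. So the product of the words $w$, each taken $\lambda_w$ times, is a product of $N$ words dividing $s^N$. By (5), evaluated at the elements of $X\subseteq M$ themselves, $\pi(s)\le\bigvee_{\lambda_w>0}\pi(w)\le t$, a contradiction.

So the system has a solution. Scale it to be integral on $Y$, and put $h_x=h(s)+1$ for $x\in X\setminus Y$. Let $w\in W_t$. If $w$ involves a letter outside $Y$, then $h(w)\ge h(s)+1$. Otherwise $w\ge w_0$ for some $w_0\in D$, and $h(w)\ge h(w_0)>h(s)$. This proves the claim.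

**Step 4: build the lax family from the weights.** Put $k_m=\min\{h(w):w\in W_m\}\in\mathbb N$; the set is nonempty, since for $m\neq1$ it contains the one-letter word $m$. For $m=1$ we have $0\in W_1$, so $k_1=0$. Let $g_m=-k_m\in\mathbb Z^-$. Then $g_1=0$. If $a\le b$, then $W_a\subseteq W_b$, so $k_a\ge k_b$ and $g_a\le g_b$. Since $W_a+W_b\subseteq W_{ab}$, we have $k_{ab}\le k_a+k_b$, i.e. $g_a+g_b\le g_{ab}$. Finally $k_x\le h_x$ for $x\in X$, so by the claim $\sum_xs(x)k_x\le h(s)<k_t$. Thus $-\sum_xs(x)k_x>g_t$, and in $\mathbb Z$ this excludes $-\sum_xs(x)k_x\le g_t$.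

**Step 5: take the product.** Let $I$ be the set of all pairs $(s,t)\in X^\oplus\times M$ with $\pi(s)\not\le t$, and combine the maps of Step 4 into $g:M\to\mathbb Z^I$. It satisfies (L1)–(L3) coordinatewise. For (L4), let $s\in M^*$ and $\pi(s)\not\le t$. Deleting letters $1$ and forgetting the order of the letters changes neither $\pi(s)$ nor $s[g]$, and gives an element $s'\in X^\oplus$ with $(s',t)\in I$. In that coordinate $s[g]\not\le g_t$. Lemma 4 shows that $M$ is isomorphic to a nuclear image of a sub-s$\ell$-monoid of $(\mathbb Z^I)^-=(\mathbb Z^-)^I$, which is (iii). $\blacksquare$
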